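\title{The Severi strata of the $A_m$ singularities are Cohen--Macaulay}

\begin{abstract}
The Severi stratum $D(\ell)$ in the base of a miniversal deformation of a plane curve singularity is the closure of the set of parameters whose fiber has exactly $\ell$ nodes and no other singularity. We prove that every Severi stratum of $A_{2k}$ is Cohen--Macaulay, which was posed as a conjecture by Cadman, Mond and van Straten, and we deduce the same for all $A_m$. For $A_{2k}$ we find minimal generators of the ideal of $D(\ell)$, as Pfaffians of a residue pairing, and we compute the Betti numbers, the type, the multiplicity and the Hilbert series. The key step, the linear independence of the leading forms of the Pfaffians, follows from the positivity of an integral over a torus.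
\end{abstract}

\section{Introduction}

Let $m\ge1$ and let $f=y^2-x^{m+1}$ be the complex plane curve singularity of type $A_m$. Put $n=m+1$. The monomials $1,x,\dots,x^{n-2}$ form a basis of $\mathbb C\{x,y\}/(f,f_x,f_y)$, so a miniversal deformation of $f$, which is unique up to isomorphism, is the family of curves
\[
y^2=P_a(x),\qquad P_a(t)=t^n+a_2t^{n-2}+\dots+a_n,
\]
with parameter $a=(a_2,\dots,a_n)$ in the germ $S=(\mathbb C^{n-1},0)$. For $1\le\ell\le\lfloor n/2\rfloor$, the \emph{Severi stratum} $D(\ell)\subset S$ is the closure of the set of $a$ for which the curve has exactly $\ell$ ordinary nodes ($A_1$ points) and no other singularity. It has codimension $\ell$, and we give it the reduced structure: its local ring is $\mathcal O_{D(\ell)}=\mathcal O_{S,0}/I(D(\ell))$, where $I(D(\ell))$ is the ideal of analytic germs vanishing on $D(\ell)$. For $m=2k$ the local ring of the curve is $\mathbb C\{\tau^2,\tau^{2k+1}\}$, of codimension $\delta=k$ in its normalization $\mathbb C\{\tau\}$. A node has $\delta=1$, and $D(k)$ is the $\delta$-constant stratum.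

The strata record how the singularity can break up into nodes, and one asks how singular they are themselves. The stratum $D(1)$ is the discriminant of $P_a$, a hypersurface, hence Cohen--Macaulay. Near a polynomial with three double roots and otherwise simple roots, $P$ factors as $R\prod_{i=1}^3\big((t-\tau_i)^2+e_i\big)$, the $e_i$ are part of a system of local coordinates, and $D(2)$ is the locus where at least two of the $e_i$ vanish. This is the union of the three coordinate axes of $\mathbb C^3$, a reduced curve, times a smooth factor, and it is again Cohen--Macaulay. So one may expect that all strata are Cohen--Macaulay. The property is not automatic, however: $D(\ell)$ comes to us as the image of a smooth space under a finite birational map, and such images can fail to be Cohen--Macaulay (Remark~\ref{rem:planes}). It is known that the strata of $A_{2k}$ are Cohen--Macaulay for $k\le4$, and the conjecture that this holds for all $1\le\ell\le k$ is posed in \cite{CMS}. We prove it.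

\begin{theorem}\label{thm:A}
For all $1\le\ell\le k$, the Severi stratum $D(\ell)$ of $A_{2k}$ is Cohen--Macaulay.
\end{theorem}

The proof produces equations of $D(\ell)$. Let $n=2k+1$. Expand $\sqrt P$ at infinity,
\[
\sqrt P=t^{n/2}\big(1+a_2t^{-2}+\dots+a_nt^{-n}\big)^{1/2}=\sum_{i\ge0}\sigma_it^{n/2-i}.
\]
All exponents are half-odd integers, so the series $u\sqrt P$, for a polynomial $u$, can be integrated term by term. With $\operatorname{res}$ the coefficient of $t^{-1}$, set
\[
\alpha_P(u,v)=\operatorname{res}\Big(\big({\textstyle\int} u\sqrt P\big)\,v\sqrt P\Big),\qquad u,v\in\mathbb C[t].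
\]
This form is skew (Section~\ref{sec:form}). Multiplying out the series gives
\begin{equation}\label{eq:entries}
\alpha_P(t^c,t^d)=\sum_{i+j=n+2+c+d}\frac{\sigma_i\sigma_j}{\frac n2+c+1-i}.
\end{equation}
Give $a_i$ the weight $i$. Then $\sigma_i$ is a homogeneous polynomial of weight $i$, so $\alpha_P(t^c,t^d)$ is a homogeneous polynomial of weight $n+2+c+d$. Throughout the paper,
\[
s=n-2\ell,\qquad N=n-\ell=\ell+s .
\]
A Pfaffian \emph{of size $r$} of a skew matrix is the Pfaffian of an $r\times r$ principal submatrix, and $\genfrac[]{0pt}{}{i+j}{j}_q=\prod_{r=1}^{j}\frac{1-q^{i+r}}{1-q^r}$ is the Gaussian binomial coefficient.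

\begin{theorem}\label{thm:B}
Let $1\le\ell\le k$, $n=2k+1$, and let $D(\ell)$ be the Severi stratum of $A_{2k}$.
\begin{enumerate}
\item[(1)] $I(D(\ell))$ is generated by the Pfaffians of size $s+1=2(k-\ell+1)$ of the $N\times N$ skew matrix $\big(\alpha_P(t^c,t^d)\big)_{0\le c,d\le N-1}$, where $N=2k+1-\ell$. These $\binom N{\ell-1}$ Pfaffians are a minimal set of generators.
\item[(2)] The sequence $a_2,\dots,a_N$ is regular on $\mathcal O_{D(\ell)}$, and
\[
\mathcal O_{D(\ell)}/(a_2,\dots,a_N)\cong\mathbb C[a_{N+1},\dots,a_n]/(a_{N+1},\dots,a_n)^{s+1}.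
\]
For $i\ge1$ the $i$-th Betti number of $\mathcal O_{D(\ell)}$ over $\mathcal O_{S,0}$ is $\binom N{s+i}\binom{s+i-1}{i-1}$. The Cohen--Macaulay type is $\binom{2k-\ell}{\ell-1}$, so $D(\ell)$ is Gorenstein if and only if $\ell=1$.
\item[(3)] The multiplicity of $D(\ell)$ at $0$ is $\binom{2k+1-\ell}\ell$.
\item[(4)] With $\deg a_i=i$, the Hilbert series of the coordinate ring of $D(\ell)$ is
\[
\sum_{j=0}^sq^{j(N+1)}\genfrac[]{0pt}{}{\ell-1+j}{j}_q\ \Big/\ \prod_{i=2}^N(1-q^i).
\]
\end{enumerate}
\end{theorem}

The coordinate ring in (4) is that of the affine variety $D\subset\mathbb C^{n-1}$ of Section~\ref{sec:strata}, whose germ at $0$ is $D(\ell)$.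

\begin{theorem}\label{thm:C}
For every $m\ge1$ and $1\le\ell\le\lfloor(m+1)/2\rfloor$, the Severi stratum $D(\ell)$ of $A_m$ is Cohen--Macaulay.
\end{theorem}

The proof is a count. The projection of $D(\ell)$ to the coordinates $a_2,\dots,a_N$ is finite of degree $\binom N\ell$, and $D(\ell)$ is Cohen--Macaulay as soon as the fiber over $0$ has length at most $\binom N\ell$ (Section~\ref{sec:strata}). This number is the colength of $(a_{N+1},\dots,a_n)^{s+1}$, which suggests looking for equations of $D(\ell)$ whose leading terms along the fiber give all forms of degree $s+1$. The Pfaffians vanish on $D(\ell)$ (Section~\ref{sec:form}), their leading terms are explicit (Section~\ref{sec:leading}), and these span the forms of degree $s+1$ (Section~\ref{sec:positive}). Section~\ref{sec:proofs} assembles Theorems~\ref{thm:A} and~\ref{thm:B}, and Section~\ref{sec:odd} finds the strata of $A_{2k-1}$ as local slices of those of $A_{2k}$.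

\section{Two nodes on $A_4$}\label{sec:example}

The first stratum that is not a hypersurface is $D(2)$ for $A_4$, a surface in $\mathbb C^4$. Here $n=5$, $\ell=2$, $s=1$, $N=3$. Two nodes mean two double roots, so the surface $D$ consists of the polynomials $P=Q^2R$ with $Q=t^2+b_1t+b_2$ and $R=t-2b_1$; the root of $R$ is fixed by the absence of $t^4$. Multiplying out,
\[
a_2=2b_2-3b_1^2,\quad a_3=-2b_1^3-2b_1b_2,\quad a_4=b_2^2-4b_1^2b_2,\quad a_5=-2b_1b_2^2 .
\]
The coordinate ring $B$ of $D$ is the subring of $\mathbb C[b_1,b_2]$ generated by these four polynomials.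

\emph{The rank.} Eliminating $b_2=(a_2+3b_1^2)/2$ gives $a_3=-5b_1^3-a_2b_1$. So $\mathbb C[b_1,b_2]=\mathbb C[a_2,b_1]$ is free over $\Gamma=\mathbb C[a_2,a_3]$ with basis $1,b_1,b_1^2$. A general $P\in D$ determines $Q$, so $B$ has the same fraction field as $\mathbb C[b_1,b_2]$ and has rank $3$ over $\Gamma$. If $1,a_4,a_5$ generate $B$ as a $\Gamma$-module, they are therefore a basis, $a_2,a_3$ is a regular sequence on $B$, and $D$ is Cohen--Macaulay at $0$. We need three equations of $D$ that reduce to $a_4^2$, $a_4a_5$, $a_5^2$ when $a_2=a_3=0$.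

\emph{The equations.} On $D$ we have $\sqrt P=Q\,(t-r)^{1/2}$ with $r=2b_1$. Write $uQ$ as a polynomial in $t-r$ and integrate: $\int(t-r)^{j+1/2}=(t-r)^{j+3/2}/(j+\frac32)$. Hence $\int u\sqrt P=h\,(t-r)^{3/2}$ with $h$ a polynomial, the product $\big(\int u\sqrt P\big)v\sqrt P=hvQ(t-r)^2$ is a polynomial, and its residue is zero. So every $\alpha_P(t^c,t^d)$ vanishes on $D$.

\emph{The leading terms.} Set $a_2=a_3=0$. The binomial series gives
\[
\sigma_0=1,\quad\sigma_4=\tfrac{a_4}2,\quad\sigma_5=\tfrac{a_5}2,\quad\sigma_8=-\tfrac{a_4^2}8,\quad\sigma_9=-\tfrac{a_4a_5}4,\quad\sigma_{10}=-\tfrac{a_5^2}8,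
\]
and the other $\sigma_i$ with $i\le10$ vanish. By \eqref{eq:entries},
\begin{align*}
\alpha_P(1,t)&=\big(\tfrac27-\tfrac29\big)\sigma_8-2\sigma_4^2=-\tfrac{32}{63}a_4^2,\\
\alpha_P(1,t^2)&=\big(\tfrac27-\tfrac2{11}\big)\sigma_9-\big(2+\tfrac23\big)\sigma_4\sigma_5=-\tfrac{160}{231}a_4a_5,\\
\alpha_P(t,t^2)&=\big(\tfrac29-\tfrac2{11}\big)\sigma_{10}-2\sigma_5^2=-\tfrac{50}{99}a_5^2 .
\end{align*}
Thus $B/(a_2,a_3)B$ is spanned by $1,a_4,a_5$, and by induction on the weight these elements generate $B$ over $\Gamma$. This proves Theorem~\ref{thm:A} for $k=\ell=2$.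

In general each of the three steps needs a new device. The rank is read off from Hilbert series. For $s>1$ the form $\alpha_P$ does not vanish on $D$ but has rank at most $s-1$, so Pfaffians replace entries. Finally, the leading terms above had to be monomials for reasons of weight, whereas in general several monomials share a weight and independence must be proved.

\section{The strata as spaces of polynomials}\label{sec:strata}

In this section $n\ge2$ is arbitrary, $1\le\ell\le n/2$, and $s=n-2\ell\ge0$. We use the following standard facts.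

\begin{enumerate}
\item[(F1)] A Noetherian local ring is \emph{Cohen--Macaulay} if some (equivalently, every) system of parameters is a regular sequence; a Noetherian ring is Cohen--Macaulay if its localizations at all primes are. A local ring $\mathcal O$ is Cohen--Macaulay if and only if its completion is, and, for a nonzerodivisor $x$ in the maximal ideal, if and only if $\mathcal O/x\mathcal O$ is.
\item[(F2)] (Graded Nakayama lemma.) Let $\Gamma$ be a polynomial ring over $\mathbb C$ with variables of positive weight, $\Gamma_+$ the ideal of the variables, and $M$ a nonnegatively graded $\Gamma$-module. Homogeneous elements of $M$ whose classes span $M/\Gamma_+M$ generate $M$.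
\item[(F3)] A graded algebra $B\supset\Gamma$ that is finite over $\Gamma$ is Cohen--Macaulay if and only if it is a free $\Gamma$-module.
\item[(F4)] Let $X\subset\mathbb C^r$ be Zariski closed with radical ideal $I_X$, let $x\in X$, and let $\mathcal O$ be the ring of analytic germs on $\mathbb C^r$ at $x$. Then $I_X\mathcal O$ is the ideal of germs vanishing on $X$, and $\mathcal O/I_X\mathcal O$ has the same completion as the algebraic local ring of $X$ at $x$. Indeed, the completions agree for any ideal. The algebraic local ring is reduced and excellent, so its completion is reduced; hence $\mathcal O/I_X\mathcal O$, which embeds in it, is reduced, and the analytic Nullstellensatz applies.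
\end{enumerate}

The singular points of $y^2=P_a(x)$ are the points $(x_0,0)$ with $x_0$ a multiple root of $P_a$. At a root of multiplicity $\mu$ the curve has type $A_{\mu-1}$, so it has a node exactly when $\mu=2$. For $a$ near $0$ all roots are near $0$, so all these points belong to the local fiber. Hence the fiber has exactly $\ell$ nodes and no other singularity if and only if $P_a=Q^2R$ with $Q,R$ monic of degrees $\ell,s$ and $QR$ squarefree.

Let $\tilde D$ be the space of pairs $Q=t^\ell+b_1t^{\ell-1}+\dots+b_\ell$, $R=t^s+r_1t^{s-1}+\dots+r_s$ such that the coefficient $2b_1+r_1$ of $t^{n-1}$ in $Q^2R$ vanishes (with $r_1=0$ if $s=0$). It is an affine space of dimension $N-1$ with coordinates $b_2,\dots,b_\ell,r_1,\dots,r_s$, where $b_i,r_i$ have weight $i$. The map $\pi:\tilde D\to\mathbb C^{n-1}$, $(Q,R)\mapsto Q^2R$, respects the weights. Put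
\[
D=D_n(\ell)=\pi(\tilde D),\qquad\Gamma=\mathbb C[a_2,\dots,a_N],\qquad\mathbb C[a]=\mathbb C[a_2,\dots,a_n].
\]
The ring $\Gamma$ has $N-1=\dim\tilde D$ variables. The next lemma says that they form a system of parameters.

\begin{lemma}\label{lem:params}
If $P=Q^2R\in D$ and $a_2=\dots=a_N=0$, then $P=t^n$.
\end{lemma}

\begin{proof}
The coefficient of $t^{n-1}$ also vanishes, so by Newton's identities the first $N$ power sums of the roots of $P$ vanish. Let $v_1,\dots,v_\rho$ be the distinct nonzero roots, with multiplicities $\mu_j>0$. They are roots of $QR$, so $\rho\le\ell+s=N$, and $\sum_j\mu_jv_j^i=0$ for $1\le i\le\rho$. If $\rho>0$, the matrix $(v_j^i)_{1\le i,j\le\rho}$ has determinant $\prod_jv_j\prod_{i<j}(v_j-v_i)\ne0$, which forces all $\mu_j=0$. So $\rho=0$.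
\end{proof}

\begin{proposition}\label{prop:stratum}
The set $D$ is closed and irreducible of dimension $N-1$, and its germ at $0$ is $D(\ell)$. Its coordinate ring $B=\mathbb C[a]/I_D$ contains $\Gamma$ and is a finite $\Gamma$-module of rank $\binom N\ell$. Moreover $I(D(\ell))=I_D\mathcal O_{S,0}$, and $D(\ell)$ is Cohen--Macaulay if $B$ is.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:params}, $a_2,\dots,a_N$ vanish simultaneously on $\tilde D$ only at $(t^\ell,t^s)$. So $\mathbb C[\tilde D]/(a_2,\dots,a_N)$ is finite-dimensional, and $\mathbb C[\tilde D]$ is finite over $\Gamma$ by (F2). Both rings are domains of dimension $N-1$, so $\Gamma\to\mathbb C[\tilde D]$ is injective. It follows that $\pi$ is finite, that $D$ is closed and irreducible of dimension $N-1$, and that $\Gamma\subset B\subset\mathbb C[\tilde D]$.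

Let $U\subset\tilde D$ be the open set where $QR$ is squarefree. It is nonempty: choose distinct roots and translate $t$ to remove the term $t^{n-1}$. As the complement of a proper algebraic subset of an affine space, $U$ is dense in the classical topology, so $\pi(U)$ is dense in $D$. Near $0$, $\pi(U)$ is the set of parameters with exactly $\ell$ nodes and no other singularity, so the germ of $D$ is $D(\ell)$. The last sentence of the proposition now follows from (F4) and (F1).

If $(Q,R)\in U$ and $Q^2R=Q_1^2R_1$ with $(Q_1,R_1)\in\tilde D$, then $Q_1$ divides $Q$, because the only multiple roots of $Q^2R$ are the double roots at the zeros of $Q$; so $Q_1=Q$ by degree. Thus each fiber of $\pi$ over $\pi(U)$ is one point, and $\pi(U)=D\setminus\pi(\tilde D\setminus U)$ is Zariski open in $D$. In characteristic $0$ the degree of the extension of function fields is the number of points in a general fiber, so $B$ and $\mathbb C[\tilde D]$ have the same fraction field and the same rank over $\Gamma$. The polynomial ring $\mathbb C[\tilde D]$ is Cohen--Macaulay, hence free over $\Gamma$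 by (F3), with a homogeneous basis by (F2). The quotient of the Hilbert series,
\[
\frac{\prod_{i=2}^N(1-q^i)}{\prod_{i=2}^\ell(1-q^i)\prod_{i=1}^s(1-q^i)},
\]
is the polynomial that counts this basis by weight. Its value at $q=1$ is $N!/(\ell!\,s!)=\binom N\ell$.
\end{proof}

Put $z_i=a_{n-i}$ for $0\le i\le\ell-1$; these are the variables $a_{N+1},\dots,a_n$ not in $\Gamma$. Let $\mathfrak m=(z_0,\dots,z_{\ell-1})\subset\mathbb C[z]$. For an ideal $I\subset\mathbb C[a]$, let $\bar I$ be its image in $\mathbb C[z]=\mathbb C[a]/(a_2,\dots,a_N)$. We do not yet know $I_D$. The following criterion requires only a supply of elements of $I_D$, and it shows afterwards that they generate.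

\begin{proposition}\label{prop:criterion}
Let $I\subset I_D$ be a weighted homogeneous ideal with $\dim_{\mathbb C}\mathbb C[z]/\bar I\le\binom N\ell$. Then $I=I_D$, the ring $B$ is Cohen--Macaulay, and any monomials in $z$ whose classes form a basis of $\mathbb C[z]/\bar I$ form a basis of $B$ over $\Gamma$.
\end{proposition}

\begin{proof}
Take such monomials, $\rho\le\binom N\ell$ in number. By (F2) they generate $\mathbb C[a]/I$ over $\Gamma$, so we have surjections $\Gamma^\rho\to\mathbb C[a]/I\to B$. Since $B$ has rank $\binom N\ell$, we get $\rho=\binom N\ell$, and the kernel of the composite has rank $0$. A submodule of $\Gamma^\rho$ is torsion-free, so the kernel is zero. Hence both maps are isomorphisms, and $B$ is Cohen--Macaulay by (F3).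
\end{proof}

\begin{remark}\label{rem:planes}
By (F3) and (F2), the same comparison detects failure. Two planes in $\mathbb C^4$ meeting in a point have coordinate ring $\mathbb C[x_1,x_2,y_1,y_2]/(x_iy_j)$, of rank $2$ over $\mathbb C[x_1-y_1,x_2-y_2]$, while the fiber $\mathbb C[x_1,x_2]/(x_1,x_2)^2$ has length $3$. So this finite birational image of two disjoint planes is not Cohen--Macaulay.
\end{remark}

There are $\binom{\ell+s}\ell=\binom N\ell$ monomials of degree at most $s$ in $\ell$ variables. So the criterion applies to any homogeneous $I\subset I_D$ with $\bar I\supset\mathfrak m^{s+1}$, and our task is to construct such an ideal.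

\section{A skew form that degenerates on the stratum}\label{sec:form}

From here through Section~\ref{sec:proofs}, $n=2k+1$ is odd. Then $s\ge1$ is odd, and we write
\[
s+1=2p,\qquad p=k+1-\ell .
\]
Let $A$ be a commutative $\mathbb C$-algebra and $H=t^{1/2}A((t^{-1}))$, the series in descending half-odd powers of $t$. The derivation $d/dt$ is bijective on $H$, because neither $0$ nor $-1$ occurs as an exponent; let $\int$ be its inverse. A product of two elements of $H$ lies in $A((t^{-1}))$, where $\operatorname{res}$ kills derivatives. Set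
\[
\langle\varphi,\psi\rangle=\operatorname{res}\big(({\textstyle\int}\varphi)\,\psi\big),\qquad\varphi,\psi\in H .
\]
This pairing is $A$-bilinear, and skew because $(\int\varphi)\psi+\varphi\int\psi=\frac d{dt}\big(\int\varphi\int\psi\big)$. For $P\in A[t]$ monic of odd degree $n$, the series $P^{\pm1/2}=t^{\pm n/2}(1+\cdots)$ lie in $H$; this is where the parity of $n$ enters. The form of the introduction is $\alpha_P(u,v)=\langle u\sqrt P,v\sqrt P\rangle$.

There is a geometric reason, not used below, to expect $\alpha_P$ to detect the stratum. The series $u\sqrt P\,dt$ is the expansion at infinity of the differential $u(x)\,y\,dx$ on the curve $y^2=P(x)$. Its only pole is at infinity and has no residue, and for such differentials the residue pairing computes, up to a nonzero constant, the cup product on the first cohomology of the normalization. With $\ell$ nodes the normalization is $y^2=R(x)$, of genus $k-\ell$, so the rank is at most $2(k-\ell)=s-1$. The next lemma proves this bound by exhibiting the exact differentials.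

\begin{lemma}\label{lem:rank}
If $P=Q^2R\in\mathbb C[t]$ with $Q,R$ monic and $\deg R=s$, then $\alpha_P$ has rank at most $s-1$ on $\mathbb C[t]$.
\end{lemma}

\begin{proof}
Since $\sqrt P=Q\sqrt R$, we have $\alpha_P(u,v)=\alpha_R(Qu,Qv)$, and it suffices to show that the radical of $\alpha_R$ has codimension at most $s-1$. For $h\in\mathbb C[t]$ put $w_h=h'R+\frac32hR'$, so that $w_h\sqrt R=\frac d{dt}(hR^{3/2})$. Then
\[
\alpha_R(w_h,v)=\operatorname{res}\big(hR^{3/2}\,vR^{1/2}\big)=\operatorname{res}(hvR^2)=0
\]
for all $v$, as $hvR^2$ is a polynomial. For $h=t^d$, $w_h$ has degree $d+s-1$ and leading coefficient $d+\frac{3s}2\ne0$. So the radical contains a polynomial of each degree $\ge s-1$.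
\end{proof}

Recall that the Pfaffian of a skew $2p\times2p$ matrix $M$ is $\operatorname{Pf}M=\sum\pm M_{\mu_1\nu_1}\cdots M_{\mu_p\nu_p}$, the sum over perfect matchings $\{\mu_1<\nu_1\},\dots,\{\mu_p<\nu_p\}$ of $\{1,\dots,2p\}$, the sign being that of the permutation $\mu_1\nu_1\cdots\mu_p\nu_p$. It satisfies $(\operatorname{Pf}M)^2=\det M$; permuting rows and columns simultaneously multiplies it by the sign of the permutation; $\operatorname{Pf}(\kappa_\mu\kappa_\nu M_{\mu\nu})=\prod_\mu\kappa_\mu\cdot\operatorname{Pf}M$; and $\operatorname{Pf}M=\sum_{\nu=2}^{2p}(-1)^\nu M_{1\nu}\operatorname{Pf}M^{(1\nu)}$, where $M^{(1\nu)}$ omits rows and columns $1$ and $\nu$.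

For $\mathbf c=(c_1<\dots<c_{2p})$ with $0\le c_\mu\le N-1$, let
\[
\operatorname{Pf}_{\mathbf c}=\operatorname{Pf}\big(\alpha_P(t^{c_\mu},t^{c_\nu})\big)_{1\le\mu,\nu\le2p}\in\mathbb C[a].
\]
It is homogeneous of weight $p(n+2)+\sum_\mu c_\mu$. At a point of $D$ the matrix has size $s+1$ and rank at most $s-1$, so its determinant vanishes. Hence $\operatorname{Pf}_{\mathbf c}\in I_D$. The number of index sets $\mathbf c$ is $\binom N{s+1}=\binom{s+\ell}{\ell-1}$, which is the dimension of the space of forms of degree $s+1$ in $\ell$ variables. So the bound $c_\mu\le N-1$ leaves no Pfaffian to spare.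

\section{Leading terms}\label{sec:leading}

Let $\mathfrak n=(a_2,\dots,a_n)\subset\mathbb C[a]$. We want the lowest term of $\operatorname{Pf}_{\mathbf c}$ for the ordinary degree. The series $t^c\sqrt P$ is not small modulo $\mathfrak n$, so in \eqref{eq:entries} the terms $\sigma_0\sigma_j$ contribute and obscure the structure of the quadratic part. We remove from $t^c\sqrt P$ an exact term that is invisible to the pairing, chosen so that the remainder has coefficients in $\mathfrak n$. Since $t^n-\frac1nt\,(t^n)'=0$, the polynomial to introduce is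
\[
\zeta=P-\tfrac1ntP'=\sum_{i=0}^{n-2}\zeta_it^i,\qquad\zeta_i=\big(1-\tfrac in\big)a_{n-i}.
\]

\begin{lemma}\label{lem:leading}
Let $\kappa_c=1+\frac{2(c+1)}n$. For $c,d\ge0$,
\[
\kappa_c\kappa_d\,\alpha_P(t^c,t^d)=\langle t^c\zeta P^{-1/2},t^d\zeta P^{-1/2}\rangle\equiv\beta(c,d)\pmod{\mathfrak n^3},
\]
where
\[
\beta(c,d)=\sum_{i,j}\zeta_i\zeta_j\,\Omega(c+i,d+j),\qquad\Omega(c,d)=\frac{\delta_{c+d,\,2k-1}}{c-k+\frac12}.
\]
\end{lemma}

\begin{proof}
Put $X_c=t^c\zeta P^{-1/2}=t^c\sqrt P-\frac1nt^{c+1}P'P^{-1/2}$ and
\[
Y_c=\tfrac2n\tfrac d{dt}\big(t^{c+1}\sqrt P\big)=\tfrac{2(c+1)}nt^c\sqrt P+\tfrac1nt^{c+1}P'P^{-1/2}.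
\]
Then $X_c+Y_c=\kappa_ct^c\sqrt P$. For polynomials $h,v$,
\[
\big\langle\tfrac d{dt}(h\sqrt P),vP^{-1/2}\big\rangle=\operatorname{res}(hv),\qquad\big\langle\tfrac d{dt}(h\sqrt P),\tfrac d{dt}(v\sqrt P)\big\rangle=\operatorname{res}\big(h(v'P+\tfrac12vP')\big),
\]
and both are residues of polynomials, hence zero. So $\langle Y_c,X_d\rangle=\langle Y_c,Y_d\rangle=0$, and $\langle X_c,Y_d\rangle=0$ by skewness. This gives the equality.

By bilinearity $\langle X_c,X_d\rangle=\sum\zeta_i\zeta_j\langle t^{c+i}P^{-1/2},t^{d+j}P^{-1/2}\rangle$. The $\zeta_i$ lie in $\mathfrak n$, and $P^{-1/2}\equiv t^{-n/2}$ coefficientwise modulo $\mathfrak n$, so modulo $\mathfrak n^3$ we may replace $P^{-1/2}$ by $t^{-n/2}$. Finally $\langle t^{c-n/2},t^{d-n/2}\rangle=\operatorname{res}(t^{c+d+1-n})/(c+1-\frac n2)$, which is $\Omega(c,d)$ because $n=2k+1$.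
\end{proof}

A Pfaffian of size $2p$ is a sum of products of $p$ entries. The entries lie in $\mathfrak n^2$ and are known modulo $\mathfrak n^3$, so with $\Phi_{\mathbf c}=\operatorname{Pf}\big(\beta(c_\mu,c_\nu)\big)\big/\prod_\mu\kappa_{c_\mu}$, a form of degree $2p=s+1$ in $a_2,\dots,a_n$, we have
\begin{equation}\label{eq:leadingPf}
\operatorname{Pf}_{\mathbf c}\equiv\Phi_{\mathbf c}\pmod{\mathfrak n^{s+2}}.
\end{equation}
Let $\bar\Phi_{\mathbf c}\in\mathbb C[z]$ be the restriction to $a_2=\dots=a_N=0$. There $\zeta=\sum_{i<\ell}\zeta_it^i$, and $\zeta_i=(1-\frac in)z_i$ are again linear coordinates.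

\begin{proposition}\label{prop:span}
The forms $\bar\Phi_{\mathbf c}$, $0\le c_1<\dots<c_{2p}\le N-1$, are a basis of the space of forms of degree $s+1$ in $z_0,\dots,z_{\ell-1}$.
\end{proposition}

\begin{example}
Let $k=\ell=3$, so $p=1$, $N=4$ and $\Omega(c,5-c)=1/(c-\frac52)$. The pairs $(0,3)$ and $(1,2)$ have the same weight, and
\begin{align*}
\beta(0,3)&=\big(-\tfrac25-2\big)\zeta_0\zeta_2-\tfrac23\zeta_1^2=-\tfrac{12}5\zeta_0\zeta_2-\tfrac23\zeta_1^2,\\
\beta(1,2)&=\big(-\tfrac23+2\big)\zeta_0\zeta_2-2\zeta_1^2=\tfrac43\zeta_0\zeta_2-2\zeta_1^2 .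
\end{align*}
The determinant $\frac{24}5+\frac89$ is nonzero, but the matrix is not triangular in either order. So the independence does not come from distinct initial monomials, and a different reason is needed.
\end{example}

\section{Positivity}\label{sec:positive}

We prove Proposition~\ref{prop:span}. By the count at the end of Section~\ref{sec:form} it suffices to show that the forms span. The pairing $\Omega$ is built from the inverse of $d/dt$ on half-odd powers of $t$. On the circle $t=e^{\mathrm i\theta}$, cut at $\theta=0$, these powers are antiperiodic functions, and the inverse of $d/d\theta$ on them is integration against a sign kernel. This turns the Pfaffians into integrals over a torus, where the signs combine with the Vandermonde determinant into a positive weight.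

Write $t_\mu=e^{\mathrm i\theta_\mu}$ with $\theta_\mu\in(0,2\pi)$, and $t_\mu^h=e^{\mathrm ih\theta_\mu}$ for $h\in\frac12\mathbb Z$. Polynomials in $\zeta_0,\dots,\zeta_{\ell-1}$ are integrated coefficientwise.

\emph{Step 1: the entries.} For a half-odd integer $h$ we have $e^{2\pi\mathrm ih}=-1$, so
\[
\int_0^{2\pi}\operatorname{sgn}(\theta_2-\theta_1)e^{\mathrm ih\theta_2}\,d\theta_2=\frac{(e^{2\pi\mathrm ih}-e^{\mathrm ih\theta_1})-(e^{\mathrm ih\theta_1}-1)}{\mathrm ih}=\frac{2\mathrm i}h\,e^{\mathrm ih\theta_1}.
\]
Take $h=d-k+\frac12$, multiply by $t_1^{c-k+1/2}$, and integrate the integral power $t_1^{c+d-2k+1}$: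
\[
\iint t_1^{c-k+1/2}\,t_2^{d-k+1/2}\operatorname{sgn}(\theta_2-\theta_1)\,d\theta_1d\theta_2=\frac{4\pi\mathrm i\,\delta_{c+d,2k-1}}{d-k+\frac12}=-4\pi\mathrm i\,\Omega(c,d),
\]
because $d-k+\frac12=-(c-k+\frac12)$ when $c+d=2k-1$. With $\psi_c(\theta)=\zeta(t)\,t^{c-k+1/2}$ this gives
\[
\beta(c,d)=\frac{\mathrm i}{4\pi}\iint\psi_c(\theta_1)\psi_d(\theta_2)\operatorname{sgn}(\theta_2-\theta_1)\,d\theta_1d\theta_2 .
\]

\emph{Step 2: the Pfaffians.} Expand the Pfaffian over perfect matchings. In the factor $\beta(c_\mu,c_\nu)$ call the integration variables $\theta_\mu,\theta_\nu$; by Fubini's theorem each term becomes an integral over $(0,2\pi)^{2p}$, and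
\[
\operatorname{Pf}\big(\beta(c_\mu,c_\nu)\big)=\Big(\frac{\mathrm i}{4\pi}\Big)^p\int\prod_\mu\psi_{c_\mu}(\theta_\mu)\cdot\operatorname{Pf}\big(\operatorname{sgn}(\theta_\nu-\theta_\mu)\big)_{\mu,\nu}\,d\theta .
\]
Where the $\theta_\mu$ are distinct, the last Pfaffian equals $\varepsilon(\theta)=\prod_{\mu<\nu}\operatorname{sgn}(\theta_\nu-\theta_\mu)$. Indeed, both are antisymmetric under permutations of the $\theta_\mu$, so we may take $\theta_1<\dots<\theta_{2p}$. Then $\varepsilon=1$, and the Pfaffian $\pi_p$ of the matrix with all entries $1$ above the diagonal satisfies $\pi_p=\sum_{\nu=2}^{2p}(-1)^\nu\pi_{p-1}=\pi_{p-1}$, so $\pi_p=\pi_1=1$.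

Renaming the variables by a permutation leaves the integral unchanged and multiplies $\varepsilon$ by the sign. Averaging over all permutations replaces $\prod_\mu t_\mu^{c_\mu}$ by $\det(t_\nu^{c_\mu})/(2p)!$. So $\bar\Phi_{\mathbf c}$ is a nonzero multiple of
\[
\int\prod_\mu\zeta(t_\mu)t_\mu^{1/2-k}\cdot\det(t_\nu^{c_\mu})\,\varepsilon(\theta)\,d\theta .
\]
The determinants $\det(t_\nu^{c_\mu})$ span the space of antisymmetric polynomials of degree at most $N-1$ in each variable: this space is spanned by antisymmetrized monomials, and those with a repeated exponent vanish. An antisymmetric polynomial vanishes on each hyperplane $t_\mu=t_\nu$, so it is $\Delta g$ with $\Delta=\prod_{\mu<\nu}(t_\nu-t_\mu)$ and $g$ symmetric. Since $\Delta$ has degree $2p-1$ in each variable, the degree condition says that $g$ has degree at most $N-2p=\ell-1$ in each variable. Let $V$ be the space of such symmetric $g$. The span of the $\bar\Phi_{\mathbf c}$ is then the set of forms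
\[
\Psi_g=\int\prod_\mu\zeta(t_\mu)t_\mu^{1/2-k}\cdot g\,\Delta\,\varepsilon\,d\theta,\qquad g\in V.
\]

\emph{Step 3: the weight.} We have $t_\nu-t_\mu=2\mathrm i\,t_\mu^{1/2}t_\nu^{1/2}\sin\frac{\theta_\nu-\theta_\mu}2$. Since $|\theta_\nu-\theta_\mu|/2<\pi$, the sine has the sign of $\theta_\nu-\theta_\mu$, and so
\[
(t_\nu-t_\mu)\operatorname{sgn}(\theta_\nu-\theta_\mu)=\mathrm i\,t_\mu^{1/2}t_\nu^{1/2}\,|t_\nu-t_\mu| .
\]
Each variable occurs in $2p-1$ pairs, so $\Delta\varepsilon=\mathrm i^{p(2p-1)}\prod_\mu t_\mu^{p-1/2}\,|\Delta|$. The total exponent of $t_\mu$ is $\frac12-k+p-\frac12=1-\ell$, and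
\[
\Psi_g=\mathrm i^{p(2p-1)}\int\prod_\mu\zeta(t_\mu)\cdot g\prod_\mu t_\mu^{1-\ell}\,|\Delta|\,d\theta .
\]

\emph{Step 4: spanning.} Expand $\prod_{\mu=1}^{2p}\zeta(t_\mu)=\sum_\lambda\zeta^\lambda m_\lambda(t)$. Here $\lambda$ runs over the multisets of size $2p$ in $\{0,\dots,\ell-1\}$, $\zeta^\lambda$ is the corresponding monomial, and $m_\lambda$ is the sum of the distinct monomials in $t_1,\dots,t_{2p}$ with exponent multiset $\lambda$. The $m_\lambda$ lie in $V$ and are linearly independent. Let $L$ be a linear functional on forms of degree $2p$ that kills every $\Psi_g$, and put $h=\sum_\lambda L(\zeta^\lambda)m_\lambda\in V$. Then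
\[
\int h\,g\prod_\mu t_\mu^{1-\ell}\,|\Delta|\,d\theta=0\qquad\text{for all }g\in V.
\]
Take $g=\prod_\mu t_\mu^{\ell-1}\cdot h^*(t_1^{-1},\dots,t_{2p}^{-1})$, where $h^*$ has the complex conjugate coefficients. The exponents of $g$ lie between $0$ and $\ell-1$, so $g\in V$. This choice is possible because the degree bound $\ell-1$ from Step~2 matches both $\deg\zeta$ and the exponent $1-\ell$ from Step~3. On the torus $g\prod_\mu t_\mu^{1-\ell}=\overline h$, so $\int|h|^2|\Delta|\,d\theta=0$. As $|\Delta|>0$ on a dense open set, the polynomial $h$ vanishes on the torus, so $h=0$ and $L=0$. Hence the $\Psi_g$ span all forms of degree $2p$, and Proposition~\ref{prop:span} is proved.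

\section{Proofs of Theorems~\ref{thm:A} and~\ref{thm:B}}\label{sec:proofs}

Let $I\subset I_D$ be the ideal generated by the $\operatorname{Pf}_{\mathbf c}$. It is homogeneous for the weights but not for the ordinary degree, so passing from leading forms to the ideal takes an argument.

\begin{proposition}\label{prop:main}
We have $\bar I=\mathfrak m^{s+1}$ and $I=I_D$. The ring $B$ is Cohen--Macaulay, and it is free over $\Gamma$ on the monomials of degree at most $s$ in $a_{N+1},\dots,a_n$.
\end{proposition}

\begin{proof}
By \eqref{eq:leadingPf}, $\bar I\subset\mathfrak m^{s+1}$, and with Proposition~\ref{prop:span}, $\mathfrak m^{s+1}\subset\bar I+\mathfrak m^{s+2}$. Multiplying by powers of $\mathfrak m$ and substituting repeatedly gives $\mathfrak m^{s+1}\subset\bar I+\mathfrak m^r$ for every $r$. Let $x\in\mathfrak m^{s+1}$ be a monomial of weight $w$, and write $x=x'+x''$ with $x'\in\bar I$, $x''\in\mathfrak m^{w+1}$. All weights are positive, so $x''$ has no component of weight $w$. Thus $x$ is the weight $w$ component of $x'$, which lies in $\bar I$ because $\bar I$ is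 weighted homogeneous. So $\bar I=\mathfrak m^{s+1}$, of colength $\binom N\ell$, and Proposition~\ref{prop:criterion} gives the rest.
\end{proof}

Theorem~\ref{thm:A} follows from Propositions~\ref{prop:main} and~\ref{prop:stratum}. We turn to Theorem~\ref{thm:B}. Write $\mathcal O=\mathcal O_{D(\ell)}=\mathcal O_{S,0}/I_D\mathcal O_{S,0}$, with maximal ideal $\mathfrak M$, and $J=(a_2,\dots,a_N)\mathcal O$.

\emph{Part (1).} The Pfaffians generate $I_D$, hence $I(D(\ell))$. They are minimal generators if their classes in $I(D(\ell))/\mathfrak nI(D(\ell))$ are linearly independent. Suppose $\sum\gamma_{\mathbf c}\operatorname{Pf}_{\mathbf c}\in\mathfrak nI(D(\ell))$ with $\gamma_{\mathbf c}\in\mathbb C$. Setting $a_2=\dots=a_N=0$ sends $\mathfrak nI(D(\ell))$ into $\mathfrak m^{s+2}\mathbb C\{z\}$, so the degree $s+1$ part $\sum\gamma_{\mathbf c}\bar\Phi_{\mathbf c}$ vanishes, and all $\gamma_{\mathbf c}=0$ by Proposition~\ref{prop:span}. The number of Pfaffians is $\binom N{s+1}=\binom N{\ell-1}$.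

\emph{Part (2).} We have $\mathcal O/J=\mathbb C\{z\}/\mathfrak m^{s+1}=\mathbb C[z]/\mathfrak m^{s+1}$. This has finite length and $\dim\mathcal O=N-1$, so $a_2,\dots,a_N$ is a system of parameters, hence a regular sequence by (F1).

The sequence is also regular on $\mathcal O_{S,0}$. The Koszul complex then gives $\operatorname{Tor}_i^{\mathcal O_{S,0}}(\mathcal O,\mathbb C\{z\})=0$ for $i>0$, so a minimal free resolution of $\mathcal O$ over $\mathcal O_{S,0}$ restricts to a minimal free resolution of $\mathcal O/J$ over $\mathbb C\{z\}$. Since $\mathbb C\{z\}$ is flat over $\mathbb C[z]$, it remains to find the Betti numbers of $\mathbb C[z]/\mathfrak m^{s+1}$ over $\mathbb C[z]$. Recall the Eagon--Northcott complex. If the ideal of maximal minors of a $d\times e$ matrix over a polynomial ring, $d\le e$, has codimension $e-d+1$, the complex is a free resolution of the quotient by this ideal. Its $i$-th term, $1\le i\le e-d+1$, has rank $\binom e{d+i-1}\binom{d+i-2}{i-1}$; the first differential is given by the minors, and the others have entries linear in the entries of the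 matrix. Take $d=s+1$, $e=d+\ell-1=N$, and the band matrix whose rows are the $d$ shifts of $(z_0,\dots,z_{\ell-1},0,\dots,0)$. If $z\ne0$ and $z_i$ is its first nonzero coordinate, columns $i+1,\dots,i+d$ form a triangular matrix with diagonal entries $z_i$. So the minors vanish only at $0$, the codimension is $\ell=e-d+1$, and the complex is a resolution. It is minimal, since all differentials have entries in $\mathfrak m$. Hence every syzygy of the minors has coefficients in $\mathfrak m$, that is, the $\binom N{s+1}$ minors are linearly independent forms of degree $s+1$. This number is the dimension of the space of such forms, so the minors generate $\mathfrak m^{s+1}$. The ranks are $\binom N{s+i}\binom{s+i-1}{i-1}$ for $1\le i\le\ell$, and for $i>\ell$ this expression is $0$.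

The \emph{type} of a Cohen--Macaulay local ring is the dimension of the socle (the annihilator of the maximal ideal) of its quotient by a system of parameters, and the ring is Gorenstein exactly when the type is $1$. The socle of $\mathbb C[z]/\mathfrak m^{s+1}$ is $\mathfrak m^s/\mathfrak m^{s+1}$, of dimension $\binom{s+\ell-1}{\ell-1}=\binom{2k-\ell}{\ell-1}$. This is $1$ for $\ell=1$, and at least $s+\ell-1\ge2$ for $\ell\ge2$, since $s\ge1$.

\emph{Part (3).} An ideal $J\subset\mathfrak M$ is a \emph{reduction} of $\mathfrak M$ if $\mathfrak M^{r+1}=J\mathfrak M^r$ for some $r$; then $J$ and $\mathfrak M$ have the same multiplicity. In a Cohen--Macaulay local ring, the multiplicity of an ideal $J$ generated by a system of parameters is the length of $\mathcal O/J$. Our $J$ has colength $\binom N\ell=\binom{2k+1-\ell}\ell$, so we must show that it is a reduction. Here we use \eqref{eq:leadingPf} in all the variables. Let $\varphi$ be a form of degree $s+1$ in $a_2,\dots,a_n$. By Proposition~\ref{prop:span} there are constants $\gamma_{\mathbf c}$ such that the form $\varphi-\sum\gamma_{\mathbf c}\Phi_{\mathbf c}$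 restricts to zero on $a_2=\dots=a_N=0$, so it lies in $(a_2,\dots,a_N)\mathfrak n^s$. By \eqref{eq:leadingPf}, $\Phi_{\mathbf c}\in I_D+\mathfrak n^{s+2}$. Hence $\mathfrak M^{s+1}\subset J\mathfrak M^s+\mathfrak M^{s+2}$, and Nakayama's lemma applied to $\mathfrak M^{s+1}/J\mathfrak M^s$ gives $\mathfrak M^{s+1}=J\mathfrak M^s$.

\emph{Part (4).} Use the basis of Proposition~\ref{prop:main}. A monomial of degree $j$ in the variables $a_{N+1},\dots,a_{N+\ell}$ has weight $j(N+1)+e_1+\dots+e_j$ with $\ell-1\ge e_1\ge\dots\ge e_j\ge0$. Partitions with at most $j$ parts, each at most $\ell-1$, have generating function $\genfrac[]{0pt}{}{\ell-1+j}j_q$. Summing over $0\le j\le s$ and multiplying by the Hilbert series of $\Gamma$ gives the formula. This completes the proof of Theorem~\ref{thm:B}.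

\begin{example}
For $\ell=1$ we have $N=s+1=2k$, so the single Pfaffian of the full matrix generates the ideal of the discriminant hypersurface, which has multiplicity $2k$. For $k=1$, with $\sigma_2=\frac{a_2}2$, $\sigma_3=\frac{a_3}2$, $\sigma_4=-\frac{a_2^2}8$, $\sigma_6=\frac{a_2^3}{16}-\frac{a_3^2}8$, formula \eqref{eq:entries} gives
\[
\alpha_P(1,t)=\big(\tfrac25-\tfrac27\big)\sigma_6+\big(2-\tfrac23\big)\sigma_2\sigma_4-2\sigma_3^2=-\tfrac2{105}\big(4a_2^3+27a_3^2\big).
\]
\end{example}

\section{The strata of $A_{2k-1}$}\label{sec:odd}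

For polynomials of even degree the form $\alpha_P$ is not available: already $\sqrt{t^2+a_2}=t+\frac{a_2}2t^{-1}+\cdots$ has no termwise integral. Instead we use that Proposition~\ref{prop:main} gives the Cohen--Macaulay property of $D_{2k+1}(\ell)$ at every point, not only at the origin, and we look at a point where a simple root has split off.

\begin{proof}[Proof of Theorem~\ref{thm:C}]
For even $m$ this is Theorem~\ref{thm:A}. Let $m=2k-1$, so $1\le\ell\le k$, and put $n'=2k$, $n=2k+1$. Call a monic polynomial of degree $r$ \emph{centered} if it has no term $t^{r-1}$. By Proposition~\ref{prop:stratum}, the Severi stratum of $A_m$ is the germ at $t^{n'}$ of $D'=D_{n'}(\ell)$, the set of centered monic polynomials of degree $n'$ divisible by the square of a polynomial of degree $\ell$. Let $D=D_n(\ell)$ and $P_0=(t-1)^{n'}(t+n')\in D$.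

Let $W\cong\mathbb C^{n'}$ be the space of all monic polynomials $P_1$ of degree $n'$. Let $\rho(P_1)$ be the coefficient of $t^{n'-1}$, that is, minus the sum of the roots. Then $E(P_1)=P_1\cdot(t-\rho(P_1))$ is centered of degree $n$, so $E:W\to\mathbb C^{n-1}$ is a map between spaces of the same dimension, and $E((t-1)^{n'})=P_0$. The differential of $E$ at $P_1=(t-1)^{n'}$ sends $u$, with $\deg u<n'$, to $u\cdot(t+n')-\dot\rho\,P_1$, where $\dot\rho$ is the coefficient of $t^{n'-1}$ in $u$. If this is zero, evaluation at $t=-n'$ gives $\dot\rho=0$, because $P_1(-n')\ne0$, and then $u=0$. So $E$ is a local analytic isomorphism at $(t-1)^{n'}$. Near this point $\rho(P_1)$ is not a root of $P_1$, hence it is a simple root of $E(P_1)$. Therefore $E(P_1)\in D$ if and only if $P_1$ is divisible by the square of a polynomial of degree $\ell$.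

The map $(\tilde P,\tau)\mapsto\tilde P(t-1-\tau)$ is an isomorphism from (centered monic polynomials of degree $n'$)$\,\times\,\mathbb C$ onto $W$, since $1+\tau$ is the mean of the roots. It preserves divisibility by squares and sends $(t^{n'},0)$ to $(t-1)^{n'}$. Composing with $E$, we obtain an isomorphism of reduced analytic germs
\[
(D,P_0)\cong(D',t^{n'})\times(\mathbb C,0).
\]
Let $B'$ be the coordinate ring of $D'$ and $\hat B'$ its completion at $t^{n'}$. The variety $D'\times\mathbb C$ has coordinate ring $B'[\tau]$, so by (F4) the completed local ring of the right side is $\hat B'[[\tau]]$, and that of the left side is the completion of $B$ at $P_0$. The latter is Cohen--Macaulay by Proposition~\ref{prop:main} and (F1). Since $\tau$ is a nonzerodivisor in $\hat B'[[\tau]]$, the quotient $\hat B'$ is Cohen--Macaulay. By (F4) it is the completion of the local ring of the Severi stratum, which is therefore Cohen--Macaulay.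
\end{proof}

\begin{thebibliography}{9}
\bibitem{CMS} Paul Cadman, David Mond and Duco van Straten, \emph{Logarithmic vector fields and the Severi strata in the discriminant}, arXiv:1609.09305 (2016).
\end{thebibliography}
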